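\title{Countable nilpotent groups of homeomorphisms of one-manifolds are conjugate to groups of $C^1$ diffeomorphisms}

\begin{abstract}
Let $G$ be a countable group of orientation-preserving homeomorphisms of a connected one-manifold, and suppose that every finitely generated subgroup of $G$ has subexponential growth. We prove that $G$ is topologically conjugate to a group of $C^1$ diffeomorphisms; on a compact manifold, the derivatives of finitely many prescribed elements can be made as close to $1$ as desired. This applies to all countable nilpotent groups, and in particular to all countable abelian groups. The new coordinate is the distribution function of a nonatomic measure of full support whose Radon--Nikodym derivatives under $G$ are continuous. We also show that $C^1$ cannot be improved on the H\"older scale: every one-manifold carries an action of $\bigoplus_{\mathbb N}\mathbb Z$ that is not conjugate to a $C^{1+\alpha}$ action for any $\alpha\in(0,1)$.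
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{1-manifold} is a connected one-manifold, that is, one of $\mathbb R$, $[0,1)$, $[0,1]$ and $S^1=\mathbb R/\mathbb Z$. All homeomorphisms and diffeomorphisms in this paper preserve orientation. We write $\mathrm{Homeo}_+(M)$ for the group of homeomorphisms of $M$, $\mathrm{Diff}^1_+(M)$ for the group of $C^1$ diffeomorphisms, and, for $0<\alpha<1$, $\mathrm{Diff}^{1+\alpha}_+(M)$ for the subgroup of those whose derivative is locally $\alpha$-H\"older continuous. A subgroup $G\subset\mathrm{Homeo}_+(M)$ is \emph{conjugate into} one of these groups if $\varphi G\varphi^{-1}$ is contained in it for some homeomorphism $\varphi$ of $M$. Conjugation changes the coordinate on $M$ and leaves the dynamics alone, so one is asking whether the dynamics of $G$ is compatible with a given degree of smoothness. The point is that one coordinate must serve all elements of $G$ at once.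

For a group generated by a finite set, let $v(t)$ be the number of elements that are words of length at most $t$ in the generators and their inverses. The group has \emph{polynomial growth of degree $d$} if $v(t)$ lies between two positive multiples of $t^d$ for $t\ge1$ (for $\mathbb Z^k$ the degree is $k$), and \emph{subexponential growth} if $\log v(t)=o(t)$. Neither notion depends on the generating set. The following facts are known.
\begin{itemize}
\item[(K1)] If $G\subset\mathrm{Homeo}_+(M)$ is infinite, finitely generated and virtually nilpotent, with degree of polynomial growth $d(G)\ge1$, then $G$ is conjugate into $\mathrm{Diff}^{1+\alpha}_+(M)$ for every $0<\alpha<1/d(G)$. In particular, every finitely generated nilpotent subgroup of $\mathrm{Homeo}_+(M)$ is conjugate into $\mathrm{Diff}^1_+(M)$.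
\item[(K2)] (Deroin--Kleptsyn--Navas) Every countable group of homeomorphisms of a 1-manifold is conjugate to a group of bi-Lipschitz homeomorphisms.
\item[(K3)] There are uncountable abelian subgroups of $\mathrm{Homeo}_+(\mathbb R)$ that are not conjugate to groups of Lipschitz homeomorphisms.
\end{itemize}
They leave the following question, which comes from \cite{Parkhe}.
\begin{quote}
\emph{If $M$ is a 1-manifold and $G\subset\mathrm{Homeo}_+(M)$ is a countable nilpotent (or even abelian) subgroup, is $G$ conjugate into $\mathrm{Diff}^1_+(M)$?}
\end{quote}
Only groups that are not finitely generated are at stake. Such a group is an increasing union of finitely generated subgroups $G_1\subset G_2\subset\cdots$, and (K1) smooths each $G_k$, but by a conjugacy that depends on $k$ and with an exponent $1/d(G_k)$ that may tend to $0$. Thus $C^1$ sits exactly between the class that (K2) reaches and the classes whose exponents degenerate along the union, and either answer is conceivable. The answer is yes, for a class of groups defined by growth alone. Call a group \emph{locally subexponential} if each of its finitely generated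 subgroups has subexponential growth.

\begin{theorem}\label{thm:A}
Let $M$ be a 1-manifold and $G\subset\mathrm{Homeo}_+(M)$ a countable locally subexponential group. Then $G$ is conjugate into $\mathrm{Diff}^1_+(M)$. If $M=[0,1]$ or $S^1$, then for every finite set $S\subset G$ and every $\varepsilon_0>0$ the conjugacy can be chosen so that the conjugate of each $g\in S$ has derivative in $[e^{-\varepsilon_0},e^{\varepsilon_0}]$.
\end{theorem}

Subgroups of nilpotent groups are nilpotent, and finitely generated nilpotent groups have polynomial growth by Wolf's theorem. Hence nilpotent groups are locally subexponential.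

\begin{corollary}\label{cor:nilp}
For every 1-manifold $M$, every countable nilpotent subgroup of $\mathrm{Homeo}_+(M)$, and in particular every countable abelian subgroup, is conjugate into $\mathrm{Diff}^1_+(M)$.
\end{corollary}

The degeneration of the exponent in (K1) is nevertheless real.

\begin{theorem}\label{thm:B}
On each 1-manifold $M$ there is a group $\Lambda\cong\bigoplus_{\mathbb N}\mathbb Z$ in $\mathrm{Homeo}_+(M)$ that is not conjugate into $\mathrm{Diff}^{1+\alpha}_+(M)$ for any $\alpha\in(0,1)$.
\end{theorem}

As (K3) indicates, countability cannot be dropped from Theorem~\ref{thm:A}. The following example shows the mechanism.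

\begin{example}\label{ex:uncountable}
Let $J_1,J_2,\dots$ be disjoint open intervals in $M$ that shrink to a point $p\in M$, and let $g_n$ be a homeomorphism with $g_n(x)>x$ on $J_n$ and $g_n(x)=x$ elsewhere. For each sequence $(k_n)\in\mathbb Z^{\mathbb N}$, the map equal to $g_n^{k_n}$ on $J_n$ and to the identity off $\bigcup_nJ_n$ is a homeomorphism, and these maps form an uncountable abelian group. Let $\varphi$ be any homeomorphism of $M$, put $\tilde g_n=\varphi g_n\varphi^{-1}$, and take $u\in\varphi(J_n)$. The intervals $\tilde g_n^{-k}[u,\tilde g_nu)$, $k\ge0$, are disjoint in the bounded interval $\varphi(J_n)$, so their lengths tend to $0$, and some power $\tilde g_n^{k_n}$ stretches one of them by a factor at least $n$. The conjugate of the element given by $(k_n)$ is not Lipschitz near $\varphi(p)$, hence not $C^1$.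
\end{example}

The proofs do not use (K1)--(K3). Section~\ref{sec:conformal} turns Theorem~\ref{thm:A} into the construction of a measure, carries it out for one homeomorphism, and introduces the group $\Lambda$, on which the naive construction fails. Growth enters twice: it provides summable weights on $G$ that vary slowly under left multiplication (Section~\ref{sec:weights}), and it forces the intervals moved by elements of $G$ to be nested (Section~\ref{sec:structure}). The nesting splits $M$ into a wandering part, a translation part and a part of infinite depth. The first two carry invariant measures, which only have to be damped (Section~\ref{sec:WT}); on the third the measure is a limit of atomic measures (Section~\ref{sec:R}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:holder}, which depends only on Section~\ref{sec:tower}.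

\section{Conformal measures, and two examples}\label{sec:conformal}

If $M=\mathbb R$, identify $M$ with $(0,1)$ by a smooth diffeomorphism. If $M=(0,1)$ or $[0,1)$, extend the elements of $G$ to $[0,1]$ by fixing the added endpoints. A conjugacy on $[0,1]$ fixes $0$ and $1$ and so restricts to $M$. It therefore suffices to prove Theorem~\ref{thm:A} for $M=[0,1]$ and $M=S^1$, and we assume this through Section~\ref{sec:R}. Both carry the usual length metric, measures are Borel measures, and $e$ as an argument or an element denotes the identity of $G$.

\subsection{A measure as a coordinate}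

A \emph{cocycle} is a family of functions $c(h)\colon M\to\mathbb R$, $h\in G$, with
\[
c(gh)(y)=c(g)(hy)+c(h)(y).
\]
It is \emph{continuous} if every $c(h)$ is. This is the chain rule for logarithms of derivatives; it implies $c(e)=0$, and sums of cocycles are cocycles. A finite measure $\mu$ is \emph{$c$-conformal} if $\mu(hA)=\int_Ae^{c(h)}\,d\mu$ for all $h\in G$ and all Borel sets $A$. When $c$ is continuous, this is equivalent to
\[
\int u\circ h^{-1}\,d\mu=\int u\,e^{c(h)}\,d\mu\qquad\text{for all }h\in G\text{ and all continuous }u\ge0,
\]
because both sides are integrals of $u$ against finite measures, namely $A\mapsto\mu(hA)$ and $e^{c(h)}\mu$.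

\begin{lemma}\label{lem:coordinate}
Let $c$ be a continuous cocycle and $\mu$ a finite $c$-conformal measure that has no atoms and is positive on nonempty open sets. Then there is a homeomorphism $\varphi$ of $M$ such that each $\varphi h\varphi^{-1}$, $h\in G$, is a $C^1$ diffeomorphism with derivative $e^{c(h)\circ\varphi^{-1}}$.
\end{lemma}

\begin{proof}
Normalize $\mu(M)=1$ and put $\varphi(x)=\mu([x_0,x))$, where $x_0=0$ and, on the circle, $[x_0,x)$ is the positive arc and the value is taken in $\mathbb R/\mathbb Z$. The map $\varphi$ is continuous since $\mu$ has no atoms and strictly increasing since $\mu$ charges open sets, so it is a homeomorphism; it sends $\mu$ to Lebesgue measure. For a short interval $[x,y]$,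
\[
\varphi(hy)-\varphi(hx)=\mu(h[x,y])=\int_{[x,y]}e^{c(h)}\,d\mu=\int_{\varphi(x)}^{\varphi(y)}e^{c(h)\circ\varphi^{-1}(t)}\,dt .
\]
The integrand is continuous and positive, so $\varphi h\varphi^{-1}$ is $C^1$ with the stated derivative, and its inverse is $C^1$ as well.
\end{proof}

Nothing is lost in this reformulation: if $\varphi G\varphi^{-1}$ is $C^1$, the pullback of Lebesgue measure by $\varphi$ is such a measure.

\subsection{One homeomorphism}\label{sec:one}

Let $G$ be generated by one $f\in\mathrm{Homeo}_+([0,1])$, and let $I_1,I_2,\dots$ be the components of $\{x:f(x)\ne x\}$. On $I_i$ choose a homeomorphism $t\colon I_i\to\mathbb R$ in which $f$ is the translation $t\mapsto t+1$: map $[u,f(u)]$ (or $[f(u),u]$) onto $[0,1]$ with $u\mapsto0$, and extend by iteration. The measure $dt$ is invariant but infinite. We damp it, and take on $I_i$ a multiple of $dt/(r_i^2+t^2)$ of total mass $2^{-i}$, where $r_i>0$ is free. On the fixed set of $f$ take Lebesgue measure. The sum $\mu$ is finite, nonatomic and positive on open sets, and $\mu(fA)=\int_Ae^{c(f)}\,d\mu$ with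
\[
c(f)=\log\frac{r_i^2+t^2}{r_i^2+(t+1)^2}\ \text{ on }I_i,\qquad c(f)=0\ \text{ on the fixed set.}
\]
Two properties of the density make $c(f)$ continuous. First, $c(f)\to0$ as $t\to\pm\infty$, which gives continuity at the ends of each $I_i$. Second, the derivative $2t/(r^2+t^2)$ of $\log(r^2+t^2)$ is at most $1/r$ in absolute value, so $|c(f)|\le1/r_i$ on $I_i$; choosing $r_i\to\infty$ gives continuity at points where infinitely many $I_i$ accumulate, and choosing all $r_i\ge1/\varepsilon_0$ gives $|c(f)|\le\varepsilon_0$. The cocycle identity defines $c(f^n)$, and Lemma~\ref{lem:coordinate} makes $f$ a $C^1$ diffeomorphism. Section~\ref{sec:weights} produces, on any countable locally subexponential group, a family of weights with these two properties. It plays the role of $1/(r^2+t^2)$ and has a parameter $r$ with the same function.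

\subsection{A tower of commuting homeomorphisms}\label{sec:tower}

The group of Theorem~\ref{thm:B} is also the model for the hard part of Theorem~\ref{thm:A}. Fix $f\in\mathrm{Homeo}_+([0,1])$ with $f(x)>x$ on $(0,1)$, a point $p\in(0,1)$, the interval $\Delta=[p,f(p)]$, and the increasing affine bijection $\sigma\colon[0,1]\to\Delta$. The intervals $f^n\Delta$, $n\in\mathbb Z$, have disjoint interiors and cover $(0,1)$. For $g\in\mathrm{Homeo}_+([0,1])$ let $E(g)$ be the map that fixes $0$ and $1$ and equals $f^n\sigma g\sigma^{-1}f^{-n}$ on $f^n\Delta$: a copy of $g$ is placed in every fundamental domain of $f$. Since $E(g)$ preserves each $f^n\Delta$ and fixes its endpoints, it is a homeomorphism of $[0,1]$. The map $E$ is a homomorphism, $E(g)\sigma=\sigma g$, and $E(g)$ commutes with $f$, because both $fE(g)$ and $E(g)f$ equal $f^{n+1}\sigma g\sigma^{-1}f^{-n}$ on $f^n\Delta$. Put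
\[
f_1=f,\qquad f_{j+1}=E(f_j),\qquad\Lambda=\langle f_1,f_2,\dots\rangle,
\]
and for $\mathbf n=(n_1,\dots,n_k)\in\mathbb Z^k$ define the \emph{level-$k$ interval} $I_{\mathbf n}=f_1^{n_1}\cdots f_k^{n_k}\sigma^k((0,1))$. Let $\mathbf e_1,\dots,\mathbf e_k$ be the standard basis of $\mathbb Z^k$.

\begin{lemma}\label{lem:tower}
The maps $f_j$ commute. The level-$k$ intervals are pairwise disjoint, $f_jI_{\mathbf n}=I_{\mathbf n+\mathbf e_j}$ for $j\le k$, and $f_{k+1}$ preserves each level-$k$ interval and satisfies $f_{k+1}(x)>x$ on it. The group $\Lambda$ is free abelian on $f_1,f_2,\dots$.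
\end{lemma}

\begin{proof}
For $i<j$ we have $f_i=E^{i-1}(f)$ and $f_j=E^{i-1}(E^{j-i}(f))$; these commute because $f$ commutes with the image of $E$ and $E^{i-1}$ is a homomorphism. The formula for $f_jI_{\mathbf n}$ follows. Repeated use of $f_{j+1}\sigma=\sigma f_j$ gives
\begin{equation}\label{eq:address}
f_1^{n_1}\cdots f_k^{n_k}\sigma^k=f^{n_1}\sigma f^{n_2}\sigma\cdots f^{n_k}\sigma,\qquad f_{k+1}\sigma^k=\sigma^kf .
\end{equation}
By the first identity, $I_{(n_1,\dots,n_k)}=f^{n_1}\sigma(I_{(n_2,\dots,n_k)})$ lies in the interior of $f^{n_1}\Delta$, and disjointness follows by induction on $k$. By the second, $f_{k+1}$ preserves $\sigma^k((0,1))$ and moves its points to the right; conjugating by $f_1^{n_1}\cdots f_k^{n_k}$, which commutes with $f_{k+1}$, gives the same on $I_{\mathbf n}$. If $f_1^{n_1}\cdots f_k^{n_k}=\mathrm{id}$, then $I_{\mathbf n}=I_{\mathbf 0}$, so $\mathbf n=\mathbf 0$.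
\end{proof}

\begin{example}\label{ex:PL}
Let $\pi(n)\in(0,1/2]$, $n\in\mathbb Z$, have sum $1$. Put $p_n=\sum_{i<n}\pi(i)$, let $f$ map $[p_n,p_{n+1}]$ affinely onto $[p_{n+1},p_{n+2}]$, and take $p=p_0$. Each $f^n\sigma$ is affine with slope $\pi(n)$, so by \eqref{eq:address} the interval $I_{\mathbf n}$ has length $\pi(n_1)\cdots\pi(n_k)\le2^{-k}$, and $f_{k+1}$ is affinely conjugate to $f$ on it. The level-$k$ intervals cover $(0,1)$ up to a countable set, so every nonempty open interval contains some $I_{\mathbf n}$. The slope of $f$ on $[p_n,p_{n+1}]$ is $\pi(n+1)/\pi(n)$, which cannot be independent of $n$ because $\pi$ is summable over $\mathbb Z$. So $f$ has a break point, and the break points of the $f_j$ together are dense.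
\end{example}

In this example, assigning slowly varying lengths to the translates of an interval is not enough. To remove the breaks of $f_1$ one must redistribute mass inside each level-1 interval; the redistribution has to be compatible with $f_2$, whose breaks require a redistribution inside the level-2 intervals, and so on without end. Section~\ref{sec:R} makes this infinite process converge.

\section{Slowly varying weights}\label{sec:weights}

From here through Section~\ref{sec:R}, $G=\{h_1,h_2,\dots\}$ (repetitions allowed) is a countable locally subexponential subgroup of $\mathrm{Homeo}_+(M)$. We want summable weights $w(g)>0$ such that $w(hg)/w(g)\to1$ as $g\to\infty$, for each fixed $h$. If $L$ is a word length, the weight $e^{-aL(g)}$ changes by a fixed factor at each step, so we replace $L$ by $\psi(L)$ with $\psi$ sublinear; this is summable only if the balls of $L$ grow subexponentially. With infinitely many generators the balls of word length are infinite, so we make later generators expensive.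

\begin{lemma}\label{lem:psi}
There are functions $L\colon G\to\{0,1,2,\dots\}$ and $\psi\colon[0,\infty)\to[0,\infty)$ such that:
\begin{itemize}
\item[(a)] $L(e)=0$, $L(g^{-1})=L(g)$, $L(gh)\le L(g)+L(h)$, and each set $\{g:L(g)\le t\}$ is finite;
\item[(b)] $\psi$ is continuous, concave and nondecreasing, $\psi(0)=0$, and $\psi(t)=o(t)$;
\item[(c)] $\sum_{g\in G}e^{-a\psi(L(g))}<\infty$ and $\int_0^\infty e^{-a\psi(t)}\,dt<\infty$ for every $a>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $v_n(t)$ be the number of elements that are words of length at most $t$ in $h_1^{\pm1},\dots,h_n^{\pm1}$. By subexponential growth there are integers $1\le t_1<t_2<\cdots$ with $v_n(t)\le e^{t/n}$ for $t\ge t_n$. Give the letters $h_i^{\pm1}$ the cost $t_i$, and let $L(g)$ be the least total cost of a word representing $g$, the empty word having cost $0$. The first three properties in (a) come from inverting and concatenating words. Let $v(t)=\#\{g:L(g)\le t\}$. If $t_n\le t<t_{n+1}$, a word of cost at most $t$ uses only $h_1,\dots,h_n$ and has at most $t$ letters, so $v(t)\le v_n(t)\le e^{t/n}$; and $v(t)=1$ for $t<t_1$. Hence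 $v$ is finite and $\log v(t)=o(t)$.

The function $\theta(t)=\log(2+t)+\log v(t)$ is positive, nondecreasing and $o(t)$. We need a concave function that is much larger than $\theta$ and still $o(t)$. The geometric mean $\theta_1(t)=\sqrt{t\,\theta(t)}$ is nondecreasing, with $\theta_1/t=\sqrt{\theta/t}\to0$ and $\theta_1/\theta=\sqrt{t/\theta}\to\infty$. For $\delta>0$ the number $C_\delta=\sup_{t\ge0}(\theta_1(t)-\delta t)$ is finite, and we put
\[
\psi_0(t)=\inf_{\delta>0}(C_\delta+\delta t),\qquad\psi(t)=\psi_0(1+t)-\psi_0(1).
\]
As an infimum of nondecreasing affine functions that dominate $\theta_1$, the function $\psi_0$ is concave, nondecreasing and at least $\theta_1$; it is continuous on $(0,\infty)$ by concavity; and $\psi_0(t)\le C_\delta+\delta t$ for every $\delta$ gives $\psi_0=o(t)$. This proves (b). Also $\psi(t)\ge\theta_1(t)-\psi_0(1)$, so $\psi/\theta\to\infty$. Given $a>0$, for large $t$ we have $a\psi(t)\ge2\theta(t)$, so that $v(t)e^{-a\psi(t)}\le(2+t)^{-2}$. Since $v\ge1$, the integral in (c) converges, and the sum is at most $\sum_{t=0}^\infty v(t)e^{-a\psi(t)}<\infty$.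
\end{proof}

Let $\eta(r,t)=\psi(r+t)-\psi(r)$ for $r,t\ge0$. By concavity $\eta(r,t)$ is nonincreasing in $r$, so $0\le\eta(r,t)\le\eta(0,t)=\psi(t)$. Concavity and $\psi(0)=0$ give $\psi(r+t)/(r+t)\le\psi(r)/r$, so $\eta(r,t)\le t\psi(r)/r\to0$ as $r\to\infty$. By monotonicity of $\psi$,
\begin{equation}\label{eq:increment}
|\psi(r+x)-\psi(r+y)|\le\eta(r+\min(x,y),t)\le\eta(r,t)\qquad\text{if }x,y\ge0,\ |x-y|\le t .
\end{equation}
For $a>0$ and $r\ge0$ define
\[
w_{a,r}(g)=e^{-a\psi(r+L(g))},\qquad\eta_{a,r}(h)=a\,\eta(r,L(h)).
\]
Then $w_{a,r}(g)\le e^{-a\psi(L(g))}\le1$, so $w_{a,r}$ is summable. Since $|L(hg)-L(g)|\le L(h)$, inequality \eqref{eq:increment} yields three properties.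
\begin{itemize}
\item[(W1)] $|\log w_{a,r}(hg)-\log w_{a,r}(g)|\le\eta_{a,r}(h)\le a\psi(L(h))$ for all $g,h$.
\item[(W2)] For fixed $a,r,h$ and $\delta>0$, the left side of (W1) is at most $\delta$ for all $g$ outside a finite set, because $\min(L(hg),L(g))\ge L(g)-L(h)$ is large for all but finitely many $g$.
\item[(W3)] For fixed $a,h$, we have $\eta_{a,r}(h)\to0$ as $r\to\infty$.
\end{itemize}
Properties (W2) and (W3) are the two properties of $1/(r^2+t^2)$ used in Section~\ref{sec:one}. We transfer the weights from $G$ to $M$ in two ways: by summing translates of a function, which gives continuous cocycles, and by summing point masses along an orbit, which gives almost conformal measures.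

\subsection{Cocycles from bumps}

A \emph{bump} is a continuous function $\beta\colon M\to[0,\infty)$ such that $G\{\beta>0\}=G\operatorname{supp}\beta$, where $GA=\bigcup_{g}gA$. We denote this open invariant set by $O(\beta)$. A finite sum of positive multiples of bumps $\beta^x$ is a bump, with $O$ equal to the union of the $O(\beta^x)$.

\begin{lemma}\label{lem:bump}
Let $\beta$ be a bump, $O=O(\beta)$, $w=w_{a,r}$ and $\Theta=\sum_{g}w(g)\,\beta\circ g^{-1}$. Then $\Theta$ is continuous and is positive exactly on $O$. The functions $b(h)=\log\Theta\circ h-\log\Theta$ on $O$, $b(h)=0$ off $O$, form a continuous cocycle on $M$ with $|b(h)|\le\eta_{a,r}(h)$.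
\end{lemma}

\begin{proof}
The series converges uniformly, and $\Theta(y)>0$ if and only if $\beta(g^{-1}y)>0$ for some $g$. Substituting $g=hs$ gives, for $y\in O$,
\[
\frac{\Theta(hy)}{\Theta(y)}=\frac{\sum_s\frac{w(hs)}{w(s)}\,w(s)\beta(s^{-1}y)}{\sum_sw(s)\beta(s^{-1}y)},
\]
an average of the ratios $w(hs)/w(s)$ over those $s$ with $y\in s\{\beta>0\}$. The bound follows from (W1). The set $O$ is invariant, and on it the cocycle identity is a telescoping sum; continuity on the open set $O$ follows from that of $\Theta$. Let $y_0\notin O$ and $\delta>0$. By (W2) there is a finite $F\subset G$ with $|\log(w(hs)/w(s))|\le\delta$ for $s\notin F$. By the definition of a bump, $y_0$ lies outside the finitely many closed sets $s\operatorname{supp}\beta$, $s\in F$, and so does a neighborhood of $y_0$. At points of $O$ in this neighborhood the average involves only $s\notin F$, so $|b(h)|\le\delta$ there, while $b(h)=0$ off $O$.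
\end{proof}

For the group generated by $t\mapsto t+1$ on $\mathbb R\cong(0,1)$, the function $\beta(t)=\max(0,1-|t|)$ is a bump and $\Theta$ is the piecewise linear interpolation of the weights $w(n)$: the jumps seen in Example~\ref{ex:PL} are replaced by a continuous transition. If instead $\{\beta>0\}=(0,1/2)$, then $\beta$ is not a bump, and the generator has $b=\log(w(n+1)/w(n))$ on $(n,n+1/2)$ and $b=0$ at $n$, which is discontinuous whenever $w(n+1)\ne w(n)$.

\subsection{Orbit sums}

\begin{lemma}\label{lem:orbit}
Let $B$ be a continuous cocycle, $w=w_{a,r}$, and $x\in M$ a point with $\sup_gB(g)(x)<\infty$. Then $\nu=\sum_gw(g)e^{B(g)(x)}\delta_{gx}$ is a finite measure, and for all $h\in G$ and continuous $u\ge0$,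
\begin{equation}\label{eq:quasi}
e^{-\eta_{a,r}(h)}\int u\,e^{B(h)}\,d\nu\le\int u\circ h^{-1}\,d\nu\le e^{\eta_{a,r}(h)}\int u\,e^{B(h)}\,d\nu .
\end{equation}
\end{lemma}

\begin{proof}
Finiteness follows from the summability of $w$. Replacing $g$ by $hg$ and using the cocycle identity,
\[
\int u\circ h^{-1}\,d\nu=\sum_gw(hg)e^{B(hg)(x)}u(gx)=\sum_g\frac{w(hg)}{w(g)}\,w(g)e^{B(g)(x)}\,e^{B(h)(gx)}u(gx).
\]
Now apply (W1).
\end{proof}

\begin{corollary}\label{cor:invariant}
The group $G$ preserves a probability measure on $M$.
\end{corollary}

\begin{proof}
Take $B=0$, $a=1$, $r=n$, and normalize $\nu$ to a probability measure $\nu_n$. Since $M$ is compact, a subsequence of $(\nu_n)$ converges weakly, and by \eqref{eq:quasi} and (W3) the limit satisfies $\int u\circ h^{-1}=\int u$ for all $h$ and all continuous $u\ge0$.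
\end{proof}

\section{Nested intervals and the decomposition of $M$}\label{sec:structure}

\subsection{Cutting $M$ into intervals}

On the circle, elements of $G$ may have no fixed point. We cut along a closed invariant set $X$ chosen so that an element either fixes $X$ pointwise or moves every complementary interval off itself.

\begin{lemma}\label{lem:X}
There is a nonempty closed invariant set $X\subset M$ containing $\partial M$ such that:
\begin{itemize}
\item[(a)] either $X$ is finite, and we put $\mu_X=0$, or $X$ is the support of an invariant nonatomic probability measure $\mu_X$;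
\item[(b)] every $g\in G$ that preserves a component of $M\setminus X$ fixes $X$ pointwise.
\end{itemize}
\end{lemma}

\begin{proof}
If $M=[0,1]$, take $X=\{0,1\}$. Let $M=S^1$. An element that preserves a component of $S^1\setminus X$ fixes its endpoints, so for (b) it suffices to show that an element $g$ fixing one point $p\in X$ fixes $X$ pointwise. Identify $S^1\setminus\{p\}$ with $\mathbb R$, on which $g$ acts as an increasing homeomorphism. If $G$ has a finite orbit, let $X$ be such an orbit; then $g$ is an increasing bijection of the finite ordered set $X\setminus\{p\}$, hence the identity. If $G$ has no finite orbit, let $\mu_X$ be an invariant probability measure and $X$ its support. The atoms of maximal mass would form a nonempty finite invariant set, so there are no atoms. Suppose $gx\ne x$ for some $x\in X$; replacing $g$ by $g^{-1}$ we may assume $gx>x$. Invariance gives $\mu_X((-\infty,x))=\mu_X((-\infty,gx))$, so $\mu_X([x,gx))=0$. Then the open interval $\bigcup_{n\in\mathbb Z}g^n[x,gx)$ contains $x$ and has measure $0$, which contradicts $x\in\operatorname{supp}\mu_X$.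
\end{proof}

Let $N$ be the normal subgroup of elements fixing $X$ pointwise. Each component $C$ of $M\setminus X$ is an open interval, ordered by the orientation; let $\bar C$ be $C$ with two ends added. Elements of $N$ preserve each $C$ and act on $\bar C$ fixing the ends. Elements outside $N$ map each $C$ to a different component. Hence
\begin{equation}\label{eq:inN}
\text{if }V\subset M\setminus X\text{ is an interval and }gV\cap V\ne\emptyset,\text{ then }g\in N .
\end{equation}
For an interval $V\subset M\setminus X$ let $G_V=\{g:gV=V\}\subset N$.

\subsection{Support intervals}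

For $f\in N$, a \emph{support interval of $f$} is a component of the open set $\{x\in M\setminus X:fx\ne x\}$. If $I$ is one, then $f$ fixes the endpoints of $I$ in $\bar C$, preserves $I$ and has no fixed point in it, so $f^nx$ tends to the two ends of $I$ as $n\to\pm\infty$. Let $\mathcal I$ be the family of all support intervals of all elements of $N$. It is $G$-invariant: $gI$ is a support interval of $gfg^{-1}$. The next lemma is the second use of growth. It says that $\mathcal I$ looks like the family of intervals $I_{\mathbf n}$ of the tower.

\begin{lemma}\label{lem:nested}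
\begin{itemize}
\item[(i)] If $g\in N$ and $I=(p,q)\in\mathcal I$ with $p,q\in\bar C$, then $gp\notin I$ and $gq\notin I$.
\item[(ii)] Two members of $\mathcal I$ that meet are nested.
\item[(iii)] For $g\in G$ and $I\in\mathcal I$, either $gI=I$ or $gI\cap I=\emptyset$.
\item[(iv)] If $I'\subsetneq I$ are in $\mathcal I$ and $I$ is a support interval of $f$, then $fI'\cap I'=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Suppose $gp\in I$; the case of $q$ follows by reversing the order of $\bar C$. Let $I$ be a support interval of $f$, with $f^ny\to p$ as $n\to+\infty$ for $y\in I$ (replace $f$ by $f^{-1}$ if necessary). Fix $y\in(gp,q)$. Since $f^ny\to p$ and $gf^ny\to gp<y$, there is $n$ with $f^ny<gp$ and $gf^ny<y$. Put $J=[p,y]$, $A=f^n$, $B=gf^n$. Then $AJ=[p,f^ny]$ and $BJ=[gp,gf^ny]$ are disjoint subsets of $J$. Two different words of the same length in $A,B$ are different elements: after canceling the common initial letters, one word maps $J$ into $AJ$ and the other into $BJ$. So $\langle A,B\rangle$ has at least $2^m$ elements of length at most $m$, contrary to subexponential growth.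

(ii) Members that meet lie in the same $C$. If they are not nested, they can be written $I=(p,q)$ and $I'=(p',q')$ with $p<p'<q<q'$. Let $I'$ be a support interval of $g$. Since $q\in I'$, one of $g^{\pm1}$ maps $q$ into $(p',q)\subset I$, against (i).

(iii) If $gI\cap I\ne\emptyset$, then $g\in N$ by \eqref{eq:inN}, and $gI$, $I$ are nested by (ii). If $gI\subsetneq I$, an endpoint of $gI$ lies in $I$, against (i). If $gI\supsetneq I$, apply this to $g^{-1}$.

(iv) Otherwise $fI'=I'$ by (iii), so $f$ fixes both endpoints of $I'$, and one of them lies in $I$.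
\end{proof}

\begin{remark}
The configuration excluded in (i) is incompatible with the last sentence of Theorem~\ref{thm:A}. If $AJ$ and $BJ$ are disjoint subintervals of an interval $J$, then in any coordinate one of them is at most half as long as $J$, so $A$ or $B$ has derivative at most $1/2$ somewhere.
\end{remark}

Support intervals are where bumps live.

\begin{lemma}\label{lem:hasbump}
For each $I\in\mathcal I$ there is a bump $\beta$ with $\operatorname{supp}\beta$ a compact subset of $I$ and $O(\beta)=GI$.
\end{lemma}

\begin{proof}
Let $I$ be a support interval of $f$ and $y\in I$. Take $\beta$ with $\{\beta>0\}$ an open interval that contains $y$ and $fy$ and has compact closure in $I$. Its images under the powers of $f$ cover $I$, so $GI\subset G\{\beta>0\}\subset G\operatorname{supp}\beta\subset GI$.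
\end{proof}

\subsection{Where the nesting stops}

Near a point of $M\setminus X$, either there are arbitrarily small members of $\mathcal I$ or there are none below some scale. In the second case the action is of one of two elementary types.

\begin{definition}
A nonempty open interval $V\subset M\setminus X$ is \emph{simple} if for each $g\in G$ either $gV\cap V=\emptyset$ or $g|_V=\mathrm{id}$. An interval $I\in\mathcal I$ is a \emph{translation interval} if there are a homeomorphism $\xi\colon I\to\mathbb R$ and a homomorphism $\tau\colon G_I\to\mathbb R$ with dense image such that $\xi(gx)=\xi(x)+\tau(g)$ for $g\in G_I$, $x\in I$.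
\end{definition}

Images under $G$ of simple intervals are simple, and those of translation intervals are translation intervals (conjugate the data). Open subintervals of simple intervals are simple. We use H\"older's theorem: if a group has a total order that is invariant under left and right multiplication and is Archimedean (for $g,h>1$ there is $n$ with $g^n>h$), then it has an injective order-preserving homomorphism to $(\mathbb R,+)$.

\begin{lemma}\label{lem:trichotomy}
Let $V\subset M\setminus X$ be a nonempty open interval that contains no member of $\mathcal I$. Then $V$ contains a nonempty open interval that is simple or is contained in a translation interval.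
\end{lemma}

\begin{proof}
\emph{Step 1: a subinterval $V_1$ that each member of $\mathcal I$ contains or misses.} Shrink $V$ so that $V=(p,q)$ with $p,q$ in the component $C\supset V$. A member of $\mathcal I$ that meets $V$ without containing it is not contained in $V$ either, so it contains exactly one of $p,q$. Let $E_p\subset(p,q]$ be the set of right endpoints of the $I\in\mathcal I$ with $p\in I$, $q\notin I$. We claim that $E_p$ has at most one point. Otherwise there are two such intervals with $\sup I'<\sup I$, and $I'\subsetneq I$ by Lemma~\ref{lem:nested}(ii). Let $I$ be a support interval of $f$, with $fx>x$ on $I$. By Lemma~\ref{lem:nested}(iv), $fI'$ lies to the right of $I'$. As $\sup I'\in I$, also $\sup fI'=f(\sup I')<\sup I\le q$. So $fI'\in\mathcal I$ lies in $V$, a contradiction. Reversing the order, the set $E_q$ of left endpoints of members containing $q$ but not $p$ has at most one point. Let $V_1$ be a component of $V\setminus(E_p\cup E_q)$. No member of $\mathcal I$ has an endpoint in $V_1$, so each contains $V_1$ or misses it. The family $\mathcal I_1$ of members containing $V_1$ is totally ordered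 by inclusion.

\emph{Step 2: if $\mathcal I_1$ has no smallest element (for instance, if it is empty), then $V_1$ is simple.} Let $gV_1\cap V_1\ne\emptyset$, so $g\in N$, and suppose $g|_{V_1}\ne\mathrm{id}$. Some support interval $I$ of $g$ meets $V_1$, so $I\in\mathcal I_1$, and there is $I'\in\mathcal I_1$ with $I'\subsetneq I$. Then $gI'\cap I'=\emptyset$ by Lemma~\ref{lem:nested}(iv), which contradicts $gV_1\cap V_1\ne\emptyset$.

\emph{Step 3: a translation number.} Let now $I$ be the smallest element of $\mathcal I_1$, a support interval of $f$. Elements of $G_I$ may have fixed points in $I$ and act nontrivially elsewhere in $I$, so we isolate the set on which this does not happen. Let $Z$ be the set of points of $I$ that lie in no member of $\mathcal I$ properly contained in $I$. It is $G_I$-invariant, and $V_1\subset Z$, since a member meeting $V_1$ belongs to $\mathcal I_1$ and so contains $I$. Let $N_I$ be the set of $g\in G_I$ with a fixed point in $I$. If $g\in N_I$ moved some $z\in Z$, the support interval of $g$ through $z$ would meet $I$ without containing it, hence be properly contained in $I$, contrary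 to $z\in Z$. So $N_I$ is the pointwise stabilizer of $Z$ in $G_I$, a normal subgroup.

Let $P=\{g\in G_I:gx>x\text{ on }I\}$. Then $G_I$ is the disjoint union of $P$, $N_I$ and $P^{-1}$, and for any $z\in Z$ an element $g$ is in $P$, $N_I$, $P^{-1}$ according as $gz>z$, $gz=z$, $gz<z$. Fix $z_0\in V_1$. Declaring $gN_I<hN_I$ when $gz_0<hz_0$, that is, when $g^{-1}h\in P$, defines a total order on $G_I/N_I$. It is left invariant, and it is right invariant because $P$ is closed under conjugation by $G_I$. It is Archimedean: if $g,h\in P$, then $g^nz_0\to\sup I$, so $g^nz_0>hz_0$ for some $n$. H\"older's theorem gives a homomorphism $\tau\colon G_I\to\mathbb R$ with kernel $N_I$ and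
\begin{equation}\label{eq:tau}
gz_0\le hz_0\iff\tau(g)\le\tau(h).
\end{equation}
Since $\tau(f)\ne0$, the image of $\tau$ is a nontrivial subgroup of $\mathbb R$, so it is cyclic or dense. Note that an element $g$ with $gV'\cap V'\ne\emptyset$ for some $V'\subset I$ lies in $G_I$, by Lemma~\ref{lem:nested}(iii).

\emph{Step 4: cyclic image.} Let $\tau(g_0)>0$ generate the image and put $V'=V_1\cap(z_0,g_0z_0)$, a nonempty open interval in $Z$. If $gV'\cap V'\ne\emptyset$ and $\tau(g)=n\tau(g_0)$, then $g=g_0^n$ on $Z$, so $gV'\subset(g_0^nz_0,g_0^{n+1}z_0)$. This forces $n=0$ and $g|_{V'}=\mathrm{id}$. So $V'$ is simple.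

\emph{Step 5: dense image.} For $x\in I$ put $\xi(x)=\sup\{\tau(g):g\in G_I,\ gz_0\le x\}$. The points $f^nz_0$ tend to both ends of $I$, so the set is nonempty and, by \eqref{eq:tau}, bounded above. The function $\xi$ is nondecreasing; writing $gz_0\le hx$ as $h^{-1}gz_0\le x$ gives $\xi(hx)=\xi(x)+\tau(h)$; and $\xi(hz_0)=\tau(h)$ by \eqref{eq:tau}. A monotone function whose image is dense in $\mathbb R$ has no jumps, so $\xi$ is continuous and onto $\mathbb R$. If $\xi$ is constant on a nonempty open interval $V'\subset V_1$, then any $g$ with $gV'\cap V'\ne\emptyset$ has $\tau(g)=0$, so it is the identity on $V'\subset Z$, and $V'$ is simple. Otherwise $\xi$ is strictly increasing on $V_1$. Suppose $\xi(x)=\xi(x')$ with $x<x'$ in $I$. Take $y_1<y_2$ in $V_1$ and, by density, $g\in G_I$ with $\xi(y_1)<\xi(x)+\tau(g)<\xi(y_2)$. Then $gx<gx'$ both lie in $(y_1,y_2)\subset V_1$ and have the same value of $\xi$, a contradiction. So $\xi$ is a homeomorphism and $I\supset V_1$ is a translation interval.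
\end{proof}

Let $W$ be the union of the simple intervals, $T$ the union of the translation intervals, and $R=(M\setminus X)\setminus\overline{W\cup T}$. These are open invariant sets, and $W\cup T\cup R$ is dense in $M\setminus X$ by the definition of $R$.

\begin{lemma}\label{lem:parts}
\begin{itemize}
\item[(i)] The sets $W$, $T$, $\overline R$ are pairwise disjoint.
\item[(ii)] Distinct translation intervals are disjoint.
\item[(iii)] There is a set $R'\subset R$, a countable intersection of open dense subsets of $R$, such that every neighborhood of a point $x\in R'$ contains some $I\in\mathcal I$ with $x\in I$.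
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $W$ met $T$, some simple interval $V$ would lie in a translation interval $I$; but an element of $G_I$ with small $\tau(g)>0$ satisfies $gV\cap V\ne\emptyset$ and fixes no point of $V$. The open set $W\cup T$ misses $R$, hence $\overline R$.

(ii) Otherwise $I'\subsetneq I$ for two translation intervals. Let $I'$ be a support interval of $f'$. Then $f'\in G_I$ by Lemma~\ref{lem:nested}(iii), and $f'$ fixes an endpoint of $I'$ lying in $I$. A translation with a fixed point is trivial, so $f'|_I=\mathrm{id}$, a contradiction.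

(iii) By Lemma~\ref{lem:trichotomy}, every nonempty open interval in $R$ contains a member of $\mathcal I$. So the union $R_n$ of all $I\in\mathcal I$ with $I\subset R$ and $\operatorname{diam}I<1/n$ is open and dense in $R$. Put $R'=\bigcap_nR_n$.
\end{proof}

\begin{example}
On $\mathbb R\cong(0,1)$, the group of integer translations has $W=(0,1)$, since intervals of length at most $1$ are simple, and the group of rational translations has $T=(0,1)$. The group $\Lambda$ of Example~\ref{ex:PL} has $R=(0,1)$. Indeed, any open interval $V\subset(0,1)$ contains the closure of some level-$k$ interval; $f_{k+1}$ fixes its endpoints and moves its points, which is impossible if $V$ is simple or a translation interval.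
\end{example}

\subsection{Reduction to the three parts}

Fix a finite set $S\subset G$ and $\varepsilon_0>0$.

\begin{proposition}\label{prop:parts}
For each $Y\in\{W,T,R\}$ there are a continuous cocycle $c_Y$ on $M$ and a finite nonatomic $c_Y$-conformal measure $\mu_Y$ such that $c_Y$ vanishes off $Y$, $|c_Y(g)|\le\varepsilon_0$ for $g\in S$, and $\mu_Y$ is positive on nonempty open subsets of $Y$. The measures $\mu_W,\mu_T,\mu_R$ are concentrated on $W$, $T$, $\overline R$, respectively.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Proposition~\ref{prop:parts}]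
Put $\mu=\mu_X+\mu_W+\mu_T+\mu_R$ and $c=c_W+c_T+c_R$. By Lemma~\ref{lem:parts}(i), $c$ equals $c_W$ on $W$, $c_T$ on $T$ and $c_R$ on $\overline R$, and it vanishes on $X$, where the invariant measure $\mu_X$ is concentrated. So each of the four measures is $c$-conformal, and so is $\mu$. At each point at most one of the three cocycles is nonzero, so $|c(g)|\le\varepsilon_0$ for $g\in S$. The measure $\mu$ is finite and nonatomic. A nonempty open set either meets $M\setminus X$, and then meets $W\cup T\cup R$ in a nonempty open set, or lies in $X$, and then $X$ is infinite and equal to $\operatorname{supp}\mu_X$. In both cases it has positive measure. Lemma~\ref{lem:coordinate} gives the theorem for $[0,1]$ and $S^1$, and the reduction at the start of Section~\ref{sec:conformal} gives it for $[0,1)$ and $\mathbb R$.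
\end{proof}

In the proof of Proposition~\ref{prop:parts} we may assume $Y\ne\emptyset$; otherwise take $c_Y=0$ and $\mu_Y=0$.

\section{The wandering part and the translation part}\label{sec:WT}

On $W$ and $T$ there are natural invariant measures $\lambda$, which may be infinite. If $\Theta>0$ is a density, then $\int_{hA}\Theta\,d\lambda=\int_A\Theta\circ h\,d\lambda$, so $\Theta\lambda$, when finite, is conformal for the cocycle $\log\Theta\circ h-\log\Theta$. The task is to choose $\Theta$ integrable and such that this cocycle extends continuously by $0$.

\subsection{The part $T$}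

By Lemma~\ref{lem:parts}(ii) there are countably many translation intervals. Let $I_1,I_2,\dots$ represent their $G$-orbits, so that $T$ is the disjoint union of the sets $GI_i$, and let $\xi_i$ be the coordinate on $I_i$. Let $\lambda_i$ be the measure on $GI_i$ whose restriction to $gI_i$ is the image of Lebesgue measure under $g\xi_i^{-1}$. This is well defined and invariant: translates of $I_i$ are equal or disjoint, and $G_{I_i}$ acts by translations in the coordinate $\xi_i$. Let $\beta_i$ be the bump of Lemma~\ref{lem:hasbump} for $I_i$. By (W3) choose $r_i$ with $\eta_{1,r_i}\le\varepsilon_0$ on $S$, and with $r_i\to\infty$ if there are infinitely many $i$. Let $\Theta_i$ and $b_i$ be given by Lemma~\ref{lem:bump} for $\beta_i$ and $w_{1,r_i}$. By invariance, $\int\Theta_i\,d\lambda_i=\sum_gw_{1,r_i}(g)\int\beta_i\,d\lambda_i$, which is finite because $\beta_i$ has compact support in $I_i$. Put $\mu_T=\sum_i\epsilon_i\Theta_i\lambda_i$, with $\epsilon_i>0$ small enough to make the mass finite, and $c_T=\sum_ib_i$. The continuous functions $b_i(h)$ vanish off the disjoint sets $GI_i$ and satisfy $|b_i(h)|\le\eta_{1,r_i}(h)\to0$,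 so the series converges uniformly, $c_T(h)$ is continuous, and $|c_T(g)|\le\varepsilon_0$ on $S$. The measure $\mu_T$ is $c_T$-conformal, and it is nonatomic and positive on open subsets of $T$ because it has a positive density with respect to Lebesgue measure in the coordinates $\xi_ig^{-1}$.

\subsection{The part $W$}

A simple interval $J$ carries no nonzero bump supported in it, since its stabilizer acts trivially, and the example after Lemma~\ref{lem:bump} shows that a weight depending only on the translate $gJ$ gives a cocycle that jumps at the ends of $gJ$. The remedy is to treat the ends of $J$ as lying at infinity: we add to the length of $g$ a coordinate that blows up there.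

First choose the intervals. Let $U_1,U_2,\dots$ be a countable base of $W$ consisting of simple intervals. Go through the list, and whenever $U_n$ is not contained in the closure of the union of the sets $GJ$ chosen so far, choose a new open interval $J$ in $U_n$ disjoint from that closure. As the closure is invariant, we obtain simple intervals $J_1,J_2,\dots$ with the sets $GJ_i$ pairwise disjoint, and $W'=\bigcup_iGJ_i$ is open and meets every $U_n$, so it is dense in $W$.

Let $\xi_i\colon J_i\to\mathbb R$ be a homeomorphism, and for $g\in G$, $x\in J_i$ put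
\[
\ell_i(gx)=\min_{s\in G_{J_i}}L(gs)+|\xi_i(x)| .
\]
If $gx=g'x'$ with $x,x'\in J_i$, then $g^{-1}g'J_i$ meets $J_i$, so $g^{-1}g'$ is the identity on $J_i$; thus $x=x'$ and $gG_{J_i}=g'G_{J_i}$. Hence $\ell_i$ is well defined, the intervals $gJ_i$ for distinct cosets $gG_{J_i}$ are disjoint, $\ell_i$ is continuous on $GJ_i$, and $|\ell_i(hy)-\ell_i(y)|\le L(h)$. For the same reason the measure $\lambda_i$ on $GJ_i$ whose restriction to $gJ_i$ is the image of Lebesgue measure under $g\xi_i^{-1}$ is well defined and invariant. Choose $r_i$ with $\eta_{2,r_i}\le\varepsilon_0$ on $S$, and with $r_i\to\infty$ if there are infinitely many $i$. Put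
\[
\mu_W=\sum_i2^{-i}e^{-2\psi(r_i+\ell_i)}\lambda_i,\qquad c_W(h)=2\psi(r_i+\ell_i)-2\psi(r_i+\ell_i\circ h)\ \text{ on }GJ_i,
\]
and $c_W(h)=0$ off $W'$. This is a cocycle. Since $\psi$ is nondecreasing, $2\psi(r+x+y)\ge\psi(x)+\psi(y)$; taking in each coset a representative of least length, we see that $\mu_W$ has mass at most $\sum_ge^{-\psi(L(g))}\int_{\mathbb R}e^{-\psi(|t|)}\,dt$, which is finite by Lemma~\ref{lem:psi}(c). So $\mu_W$ is finite and $c_W$-conformal. It is nonatomic, and it is positive on nonempty open subsets of $W$ because these meet $W'$. By \eqref{eq:increment}, for $y\in GJ_i$,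
\begin{equation}\label{eq:cW}
|c_W(h)(y)|\le2\eta\bigl(r_i+\min(\ell_i(y),\ell_i(hy)),L(h)\bigr)\le\eta_{2,r_i}(h),
\end{equation}
so $|c_W(g)|\le\varepsilon_0$ on $S$.

It remains to prove continuity, which holds on the open set $W'$. For each $K$, the set of $y\in W'$ with $r_i+\ell_i(y)\le K$ (where $y\in GJ_i$) lies in a compact subset of $W'$: it involves finitely many $i$, for each $i$ finitely many cosets by Lemma~\ref{lem:psi}(a), and in each $gJ_i$ only points of $g\xi_i^{-1}([-K,K])$. If $y_n\in W'$ converges to a point outside $W'$, it leaves every compact subset of $W'$, so $r_i+\ell_i\to\infty$ along the sequence. As $\ell_i(hy)\ge\ell_i(y)-L(h)$, the middle term of \eqref{eq:cW} tends to $0$. This proves Proposition~\ref{prop:parts} for $T$ and $W$.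

\section{The part of infinite depth}\label{sec:R}

\subsection{The idea}

On $R$ we have no invariant measure to damp. We have two tools: orbit sums, which are conformal up to an error $\eta$ but atomic, and bumps on arbitrarily small intervals around points of $R'$, which give continuous cocycles.

Start with $\mu_1=\sum_sw_1(s)\delta_{sx}$, $x\in R'$, which is invariant up to the error $\eta_1$ belonging to the weight $w_1$. We want a measure $\mu_2$ close to $\mu_1$, with much smaller atoms and a much smaller error $\eta_2$. Splitting $x$ into many nearby points $y$ reduces the atoms. Reducing the error requires a flatter weight $w_2$, and simply replacing $w_1$ by $w_2$ would redistribute the mass along the orbit and destroy closeness. So we store $w_1$ in the cocycle. Let $\beta$ be a bump on a tiny $I\in\mathcal I$ around $x$, let $\Theta=\sum_sw_1(s)\beta\circ s^{-1}$ with cocycle $b$, and form the orbit sum through $y\in I$ with weight $w_2$ and cocycle $b$, multiplied by $\Theta(y)$. Writing $g=s\gamma$,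
\[
\sum_gw_2(g)\Theta(gy)\,\delta_{gy}=\sum_\gamma w_2(\gamma)\beta(\gamma y)\sum_sw_1(s)\frac{w_2(s\gamma)}{w_2(\gamma)}\,\delta_{s\gamma y}.
\]
Only $\gamma$ with $\gamma y\in I$ contribute, so $s\gamma y$ is close to $sx$; and $w_2(s\gamma)/w_2(\gamma)$ is close to $1$. Each inner sum is therefore close to $\mu_1$. The price is the term $b$ in the cocycle, of size at most $\eta_1$. Repeating this with errors $\eta_k$ that are summable, the cocycles add up to a continuous cocycle and the measures converge to an exactly conformal one.

\subsection{Stages}

Let $V_1,V_2,\dots$ be a countable base of nonempty open subsets of $R$. A \emph{test function} is a function $u$ on $M$ with $|u|\le1$ and $\operatorname{Lip}u\le1$. For finite measures let $d(\mu,\nu)$ be the supremum of $|\int u\,d\mu-\int u\,d\nu|$ over test functions. By scaling, for every Lipschitz $u$,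
\begin{equation}\label{eq:d}
\Bigl|\int u\,d\mu-\int u\,d\nu\Bigr|\le\max(\|u\|_\infty,\operatorname{Lip}u)\,d(\mu,\nu).
\end{equation}
Let $a_k=1+2^{-k}$, $w_k=w_{a_k,r_k}$ and $\eta_k=\eta_{a_k,r_k}$, where the $r_k$ will be chosen, using (W3), so that
\begin{equation}\label{eq:r}
\eta_k(h_i)\le2^{-k}\ \ (i\le k),\qquad\eta_k(g)\le2^{-k}\varepsilon_0\ \ (g\in S).
\end{equation}
The exponents decrease for the following reason. The ratio $w_{k+1}(s\gamma)/w_{k+1}(\gamma)$ is close to $1$ only for $s$ in a finite set, which must be fixed before $r_{k+1}$; the remaining $s$ need a summable bound that does not depend on $r_{k+1}$. From $w_k(s)\le e^{-a_k\psi(L(s))}$, $\eta_{k+1}(s)\le a_{k+1}\psi(L(s))$ and $a_k-a_{k+1}=2^{-k-1}$ we get, for all values of $r_k,r_{k+1}\ge0$,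
\begin{equation}\label{eq:omega}
w_k(s)\le w_k(s)e^{\eta_{k+1}(s)}\le\omega_k(s):=e^{-2^{-k-1}\psi(L(s))},\qquad\Omega_k:=\sum_s\omega_k(s)<\infty .
\end{equation}

\emph{Stage $k$ data} consist of
\begin{itemize}
\item numbers $r_1,\dots,r_k\ge0$, each satisfying \eqref{eq:r} for its index;
\item bumps $\beta_1,\dots,\beta_{k-1}$ with $O_j:=O(\beta_j)\subset R$; they determine $\Theta_j=\sum_gw_j(g)\beta_j\circ g^{-1}$, the cocycles $b_j$ of Lemma~\ref{lem:bump}, and $B_k=\sum_{j<k}b_j$;
\item a finite set $P_k\subset R'$ of points in distinct orbits, disjoint from $\partial O_j$ for $j<k$, and numbers $m_x>0$, $x\in P_k$.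
\end{itemize}
The associated measure is
\[
\mu_k=\sum_{x\in P_k}m_x\sum_{g\in G}w_k(g)e^{B_k(g)(x)}\delta_{gx}.
\]
The points avoid the boundaries $\partial O_j$ because $\Theta_j$ tends to $0$ there, and we need $B_k(g)$ bounded above near them uniformly in $g$.

\begin{lemma}\label{lem:bound}
If $x\in R$ lies outside $\partial O_j$ for all $j<k$, then $x$ has a compact neighborhood $U_x\subset R$, disjoint from these boundaries, such that $B_k(g)(z)$ is bounded above for $g\in G$, $z\in U_x$.
\end{lemma}

\begin{proof}
Choose $U_x$ so that for each $j<k$ either $U_x\subset O_j$ or $U_x\cap\overline{O_j}=\emptyset$. In the first case $b_j(g)\le\log(\max_M\Theta_j/\min_{U_x}\Theta_j)$ on $U_x$, and in the second $b_j(g)=0$ on $U_x$.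
\end{proof}

By Lemmas~\ref{lem:bound} and \ref{lem:orbit}, $\mu_k$ is finite and satisfies \eqref{eq:quasi} with $B=B_k$ and error $\eta_k$. For stage $1$ take $r_1$ satisfying \eqref{eq:r}, $B_1=0$, $P_1=\{x_1\}$ with $x_1\in V_1\cap R'$, and $m_{x_1}=1$; then $\mu_1(V_1)>0$. We shall use the Baire category theorem in this form: if $V\subset R$ is open and nonempty, then $V\cap R'$ is not covered by countably many points and nowhere dense sets. The boundary of an open set is closed and nowhere dense.

\begin{lemma}\label{lem:step}
Given stage $k$ data and $\varepsilon>0$, there are stage $k+1$ data with the same $r_j$ ($j\le k$) and $\beta_j$ ($j<k$) such that $d(\mu_{k+1},\mu_k)\le\varepsilon$, every atom of $\mu_{k+1}$ has mass at most $\varepsilon$, and $\mu_{k+1}(V_{k+1})>0$.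
\end{lemma}

\begin{proof}
Let $m=\sum_{x\in P_k}m_x$, let $U_x$ be as in Lemma~\ref{lem:bound}, and let $K\ge0$ satisfy
\begin{equation}\label{eq:K}
B_k(g)(z)\le K\qquad\text{for }g\in G,\ z\in\textstyle\bigcup_{x\in P_k}U_x .
\end{equation}

\emph{The intervals and the new weight.} Choose a finite $F\subset G$ with $2me^K\sum_{s\notin F}\omega_k(s)\le\varepsilon/4$, and $\zeta>0$ with $m|F|(e^K+1)\zeta\le\varepsilon/4$. For a test function $u$,
\[
|e^{B_k(s)(z)}u(sz)-e^{B_k(s)(x)}u(sx)|\le|e^{B_k(s)(z)}-e^{B_k(s)(x)}|+e^K\operatorname{dist}(sz,sx),
\]
which tends to $0$ as $z\to x$. As $x\in R'$, there is $I_x\in\mathcal I$ with $x\in I_x\subset U_x$ and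
\begin{equation}\label{eq:Ix}
|e^{B_k(s)(z)}u(sz)-e^{B_k(s)(x)}u(sx)|\le\zeta\qquad(s\in F,\ z\in I_x,\ u\text{ a test function}).
\end{equation}
Let $\beta^x$ be the bump of Lemma~\ref{lem:hasbump} for $I_x$. Choose $r_{k+1}$ so large that \eqref{eq:r} holds for $k+1$ and $e^{\eta_{k+1}(s)}-1\le\zeta$ for $s\in F$.

\emph{The new points.} For $x\in P_k$ and $y\in\bigcup_{x'\in P_k}I_{x'}$ put
\[
A_x(y)=\sum_{\gamma\in G}w_{k+1}(\gamma)e^{B_k(\gamma)(y)}\beta^x(\gamma y).
\]
This will be, up to normalization, the share of the mass $m_x$ that passes to the orbit of $y$. By \eqref{eq:K} the series converges uniformly, so $A_x$ is continuous, and $A_x(y)>0$ if and only if $y\in GI_x$. The sets $GI_x$ may overlap, so a new point placed near $x'$ may receive mass from $x\ne x'$. To keep every share small, we place the new points where the functions $A_x$ are almost constant. For $x'\in P_k$ pick $y_{x'}\in I_{x'}$ outside the finitely many sets $\partial(GI_x)$, $x\in P_k$. On a small open interval $J_{x'}\subset I_{x'}$ around $y_{x'}$, each $A_x$ either vanishes identically (if $y_{x'}\notin\overline{GI_x}$) or satisfies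 $\sup A_x\le2\inf A_x$ (if $y_{x'}\in GI_x$, by continuity and $A_x(y_{x'})>0$). Let $q$ be an integer with $\frac2qme^K\Omega_k\le\varepsilon/2$. Orbits are countable and each $J_x\cap R'$ is uncountable, so there are sets $Q_x\subset J_x\cap R'$ of $q$ points each such that all points of the disjoint union $Q=\bigcup_xQ_x$ lie in distinct orbits. Put
\[
\kappa_x=\frac{m_x}{\sum_{y\in Q}A_x(y)},\qquad\beta_k=\sum_{x\in P_k}\kappa_x\beta^x ;
\]
the denominator is positive since $Q_x\subset I_x$. Then $\beta_k$ is a bump with $O_k=\bigcup_xGI_x\subset R$. The set $Q$ misses $\partial O_j$ for $j<k$ because $Q\subset\bigcup_xU_x$, and it misses $\partial O_k$ because it lies in the open set $O_k$. Pick $x_*\in V_{k+1}\cap R'$ outside $GQ$ and outside $\partial O_j$ for $j\le k$. Let $P_{k+1}=Q\cup\{x_*\}$ and $m_y=\Theta_k(y)>0$ for $y\in Q$. The orbit sum through $x_*$ is finite by Lemma~\ref{lem:bound} at stage $k+1$; choose $m_{x_*}>0$ so that the part of $\mu_{k+1}$ on $Gx_*$ has mass at most $\varepsilon/2$. These are stage $k+1$ data, and $\mu_{k+1}(V_{k+1})\ge m_{x_*}w_{k+1}(e)>0$.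

\emph{Two parallel formulas.} Let $\nu$ be the part of $\mu_{k+1}$ coming from $Q$. For $y\in Q\subset O_k$ we have $m_ye^{B_{k+1}(g)(y)}=e^{B_k(g)(y)}\Theta_k(gy)$, so
\[
\nu=\sum_{y\in Q}\sum_gw_{k+1}(g)e^{B_k(g)(y)}\Theta_k(gy)\,\delta_{gy},\qquad\Theta_k(gy)=\sum_{x\in P_k}\kappa_x\sum_sw_k(s)\beta^x(s^{-1}gy).
\]
Write $g=s\gamma$ and $B_k(s\gamma)(y)=B_k(s)(\gamma y)+B_k(\gamma)(y)$. All terms are nonnegative, so we may rearrange. With $p_x(\gamma,y)=\kappa_xw_{k+1}(\gamma)e^{B_k(\gamma)(y)}\beta^x(\gamma y)$,
\begin{equation}\label{eq:nu}
\nu=\sum_{x\in P_k}\sum_{y\in Q}\sum_\gamma p_x(\gamma,y)\sum_sw_k(s)\,\frac{w_{k+1}(s\gamma)}{w_{k+1}(\gamma)}\,e^{B_k(s)(\gamma y)}\,\delta_{s\gamma y}.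
\end{equation}
Here $p_x(\gamma,y)\ne0$ only if $\gamma y\in I_x$; also $\sum_\gamma p_x(\gamma,y)=\kappa_xA_x(y)$, and so $\sum_{y,\gamma}p_x(\gamma,y)=m_x$. The last identity lets us write
\begin{equation}\label{eq:muk}
\mu_k=\sum_{x\in P_k}\sum_{y\in Q}\sum_\gamma p_x(\gamma,y)\sum_sw_k(s)\,e^{B_k(s)(x)}\,\delta_{sx}.
\end{equation}

\emph{Closeness.} Integrate a test function $u$ against \eqref{eq:nu} and \eqref{eq:muk} and compare the terms with the same $x,y,\gamma,s$, where $z=\gamma y\in I_x$. By (W1), the ratio $\varrho=w_{k+1}(s\gamma)/w_{k+1}(\gamma)$ satisfies $\varrho\le e^{\eta_{k+1}(s)}$ and $|\varrho-1|\le e^{\eta_{k+1}(s)}-1$. The difference of the $s$-terms is $w_k(s)\,|\varrho e^{B_k(s)(z)}u(sz)-e^{B_k(s)(x)}u(sx)|$. For $s\in F$ it is at most $\zeta e^K+\zeta$, by \eqref{eq:K}, \eqref{eq:Ix} and $w_k\le1$. For $s\notin F$ it is at most $w_k(s)(e^{\eta_{k+1}(s)}+1)e^K\le2e^K\omega_k(s)$, by \eqref{eq:K} and \eqref{eq:omega}. The coefficients $p_x(\gamma,y)$ have total $m$, so $d(\nu,\mu_k)\le\varepsilon/4+\varepsilon/4$. Adding the part on $Gx_*$ gives $d(\mu_{k+1},\mu_k)\le\varepsilon$.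

\emph{Atoms.} The points of $P_{k+1}$ lie in distinct orbits, so it suffices to bound the mass of each orbit. Let $y\in Q_{x'}$. By \eqref{eq:omega} and \eqref{eq:K}, each inner sum in \eqref{eq:nu} with $p_x(\gamma,y)\neq0$ has mass at most $e^K\Omega_k$, so $\nu(Gy)\le e^K\Omega_k\sum_x\kappa_xA_x(y)$. By the choice of $J_{x'}$, $A_x(y)\le2A_x(y')$ for all $y'\in Q_{x'}$, and averaging over these $q$ points gives $\kappa_xA_x(y)\le\frac2q\kappa_x\sum_{y'\in Q}A_x(y')=\frac2qm_x$. Hence $\nu(Gy)\le\frac2qme^K\Omega_k\le\varepsilon/2$.
\end{proof}

\subsection{The limit}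

Weak limits can lose support and can create atoms. Both are prevented by choosing the tolerance $\varepsilon_k$ for the step from $k$ to $k+1$ after $\mu_k$ is known. Let $\chi_j(x)=\min(1,\operatorname{dist}(x,M\setminus V_j))$, a test function that is positive exactly on $V_j$, so that $\sigma_j:=\int\chi_j\,d\mu_j>0$. For $j\ge2$ let $\rho_j\in(0,1]$ be such that every closed ball of radius $\rho_j$ has $\mu_j$-mass at most $2\varepsilon_{j-1}$. Such a radius exists: otherwise there are balls of mass greater than $2\varepsilon_{j-1}$ with radii tending to $0$ and, along a subsequence, centers converging to a point; every neighborhood of this point has mass greater than $2\varepsilon_{j-1}$, so it is an atom of mass at least $2\varepsilon_{j-1}$, whereas the atoms of $\mu_j$ have mass at most $\varepsilon_{j-1}$. Choose $\varepsilon_k>0$ with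
\[
\varepsilon_k\le2^{-k},\qquad\varepsilon_k\le2^{-k-1}\sigma_j\ \ (1\le j\le k),\qquad\varepsilon_k\le2^{-k}\rho_j\varepsilon_{j-1}\ \ (2\le j\le k).
\]
By \eqref{eq:d} and $\sum_k\varepsilon_k<\infty$, the integrals $\int u\,d\mu_k$ converge for every Lipschitz $u$, and the masses $\mu_k(M)$ are bounded. Lipschitz functions are dense in $C(M)$, so the integrals converge for every continuous $u$, and by the Riesz representation theorem $\mu_k$ converges weakly to a finite measure $\mu_R$. Each $\mu_k$ is concentrated on $R$, so $\mu_R$ is concentrated on the closed set $\overline R$.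

\emph{Support.} We have $\int\chi_j\,d\mu_R\ge\sigma_j-\sum_{k\ge j}\varepsilon_k\ge\sigma_j(1-2^{-j})>0$, so $\mu_R(V_j)>0$ for all $j$.

\emph{No atoms.} For $y\in M$ and $j\ge2$ let $\chi(x)=\max(0,1-\operatorname{dist}(x,y)/\rho_j)$. It is supported in a ball of radius $\rho_j$ and has Lipschitz constant at most $1/\rho_j$, so by \eqref{eq:d}
\[
\mu_R(\{y\})\le\int\chi\,d\mu_R\le2\varepsilon_{j-1}+\sum_{k\ge j}\frac{\varepsilon_k}{\rho_j}\le3\varepsilon_{j-1}\longrightarrow0 .
\]

\emph{Conformality.} By Lemma~\ref{lem:bump} and \eqref{eq:r}, $|b_j(h_i)|\le\eta_j(h_i)\le2^{-j}$ for $j\ge i$. So $B_k(h)$ converges uniformly to $c_R(h):=\sum_jb_j(h)$ for every $h\in G$, and $c_R$ is a continuous cocycle. It vanishes off $R$ since $O_j\subset R$, and $|c_R(g)|\le\sum_j2^{-j}\varepsilon_0=\varepsilon_0$ for $g\in S$. Let $k\to\infty$ in \eqref{eq:quasi} for $\mu_k$. The errors $\eta_k(h)$ tend to $0$; the middle term tends to $\int u\circ h^{-1}\,d\mu_R$; and $\int ue^{B_k(h)}\,d\mu_k\to\int ue^{c_R(h)}\,d\mu_R$, by uniform convergence of the integrands, boundedness of the masses and weak convergence. Hence $\mu_R$ is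 $c_R$-conformal.

This completes the proof of Proposition~\ref{prop:parts}, and with it the proof of Theorem~\ref{thm:A}.

\section{No H\"older exponent for the tower}\label{sec:holder}

Let $\Lambda$ be the group of Section~\ref{sec:tower}, for any choice of $f$ and $p$. It acts faithfully on $[0,1]$, on $[0,1)$, on $(0,1)\cong\mathbb R$, and on the circle obtained from $[0,1]$ by identifying $0$ and $1$, and $\Lambda\cong\bigoplus_{\mathbb N}\mathbb Z$ by Lemma~\ref{lem:tower}. We write $DF$ for the derivative of $F$ and $|I|$ for the length of $I$.

The obstruction is this. Let $F$ preserve an interval $I$, and let $F$ commute with maps $\Phi_m$ that send $I$ to ever shorter $F$-invariant intervals. On a very short invariant interval $DF^n$ is close to $1$. If the distortion of $\Phi_m$ on $I$ stays bounded, this transfers to a bound on $DF^n$ over $I$ that is independent of $n$, which is impossible unless $F$ is trivial on $I$. In class $C^{1+\alpha}$ the distortion is controlled by the sum of $|J|^\alpha$ over the successive images $J$ of $I$. Disjointness alone makes only $\sum|J|$ finite. With $k$ commuting directions,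 however, about $j^{k-1}$ intervals are reachable in $j$ steps; they share a bounded total length, so a typical one is short, and a path through typical intervals has $\sum|J|^\alpha<\infty$ once $k\alpha>1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose $\varphi\Lambda\varphi^{-1}\subset\mathrm{Diff}^{1+\alpha}_+(M)$ with $0<\alpha<1$, and fix an integer $k>1/\alpha$. To have uniform constants when $M$ is not compact, we work inside the compact interval $\Delta'=\varphi(\Delta)$, which is preserved by the commuting maps $F_j=\varphi f_{j+1}\varphi^{-1}$, $1\le j\le k+1$. On the compact set $\Delta'$ each $DF_j$ is $\alpha$-H\"older and bounded away from $0$, so there is $C$ with $|\log DF_j(x)-\log DF_j(y)|\le C|x-y|^\alpha$ on $\Delta'$ for all these $j$. For $\mathbf n\in\mathbb Z^k$ put $J_{\mathbf n}=\varphi(I_{(0,\mathbf n)})\subset\Delta'$, the image of a level-$(k+1)$ interval. By Lemma~\ref{lem:tower} the $J_{\mathbf n}$ are pairwise disjoint, $F_jJ_{\mathbf n}=J_{\mathbf n+\mathbf e_j}$ for $j\le k$, and $F:=F_{k+1}$ preserves each $J_{\mathbf n}$ and satisfies $F(x)>x$ on it.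

\emph{A good path.} Let $\mathcal S_j$ be the set of $\mathbf n\in\{0,1,2,\dots\}^k$ with $n_1+\dots+n_k=j$. Then
\[
\#\mathcal S_j=\binom{j+k-1}{k-1}\ge\frac{(j+1)^{k-1}}{(k-1)!}.
\]
We want a random path that is uniformly distributed on $\mathcal S_j$ at each time $j$. Consider the Markov chain with $\mathbf n(0)=\mathbf 0$ that moves from $\mathbf n\in\mathcal S_j$ to $\mathbf n+\mathbf e_i$ with probability $(1+n_i)/(k+j)$; these numbers sum to $1$. (For $k=2$: the states $(1,0)$ and $(0,1)$ have probability $1/2$; from $(1,0)$ the chain goes to $(2,0)$ with probability $2/3$ and to $(1,1)$ with probability $1/3$; so $(2,0)$, $(1,1)$, $(0,2)$ each have probability $1/3$.) If $\mathbf n(j)$ is uniform on $\mathcal S_j$, then for $\mathbf n\in\mathcal S_{j+1}$, summing over the predecessors $\mathbf n-\mathbf e_i$ with $n_i\ge1$,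
\[
\mathbb P(\mathbf n(j+1)=\mathbf n)=\sum_{i}\frac1{\#\mathcal S_j}\cdot\frac{n_i}{k+j}=\frac{j+1}{(k+j)\,\#\mathcal S_j},
\]
which does not depend on $\mathbf n$. So $\mathbf n(j)$ is uniform on $\mathcal S_j$ for all $j$. Let $\ell_j=\sum_{\mathbf n\in\mathcal S_j}|J_{\mathbf n}|$; by disjointness $\sum_j\ell_j\le|\Delta'|$. Jensen's inequality for the concave function $t^\alpha$, and then H\"older's inequality with exponents $1/\alpha$ and $1/(1-\alpha)$, give
\[
\mathbb E\sum_j|J_{\mathbf n(j)}|^\alpha\le\sum_j\Bigl(\frac{\ell_j}{\#\mathcal S_j}\Bigr)^\alpha\le\Bigl(\sum_j\ell_j\Bigr)^\alpha\Bigl(\sum_j(\#\mathcal S_j)^{-\alpha/(1-\alpha)}\Bigr)^{1-\alpha}.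
\]
The last series converges because $(k-1)\alpha/(1-\alpha)>1$, which is equivalent to $k\alpha>1$. So there is a path with $\Sigma:=\sum_j|J_{\mathbf n(j)}|^\alpha<\infty$. Fix it.

\emph{Bounded distortion.} Let $\mathbf n(j+1)=\mathbf n(j)+\mathbf e_{i_j}$ and $\Phi_m=F_{i_{m-1}}\cdots F_{i_0}$, so that $\Phi_mJ_{\mathbf 0}=J_{\mathbf n(m)}$. For $x,y\in J_{\mathbf 0}$ the chain rule gives
\[
|\log D\Phi_m(x)-\log D\Phi_m(y)|\le\sum_{j<m}|\log DF_{i_j}(\Phi_jx)-\log DF_{i_j}(\Phi_jy)|\le C\sum_{j<m}|J_{\mathbf n(j)}|^\alpha\le C\Sigma .
\]

\emph{The contradiction.} Fix $n\ge1$ and $x\in J_{\mathbf 0}$. Differentiating $\Phi_mF^n=F^n\Phi_m$,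
\[
DF^n(x)=DF^n(\Phi_mx)\,\frac{D\Phi_m(x)}{D\Phi_m(F^nx)}\ge e^{-C\Sigma}\,DF^n(\Phi_mx),
\]
since $x$ and $F^nx$ lie in $J_{\mathbf 0}$. The map $F^n$ preserves $J_{\mathbf n(m)}$, so by the mean value theorem $DF^n=1$ at some point of this interval. As $|J_{\mathbf n(m)}|\to0$ and $DF^n$ is uniformly continuous on $\Delta'$, we get $DF^n(\Phi_mx)\to1$ as $m\to\infty$. Hence $DF^n\ge e^{-C\Sigma}$ on $J_{\mathbf 0}$ for all $n$. For $x\in J_{\mathbf 0}$, the intervals $F^n[x,Fx)$, $n\ge1$, are then pairwise disjoint subsets of $J_{\mathbf 0}$ of length at least $e^{-C\Sigma}(Fx-x)>0$. This is impossible, because $J_{\mathbf 0}$ has finite length.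
\end{proof}

For a given $\alpha$ the argument uses only the $k+1$ generators $f_2,\dots,f_{k+2}$ with $k>1/\alpha$; infinitely many levels of the tower are needed only to exclude all exponents at once. The H\"older condition enters only in the distortion estimate, and for merely $C^1$ maps that estimate must fail, since Theorem~\ref{thm:A} applies to $\Lambda$.

\begin{thebibliography}{9}
\bibitem{Parkhe} Kiran Parkhe, \emph{Smoothing nilpotent actions on 1-manifolds}, arXiv:1403.7781 (2014).
\end{thebibliography}
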